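\title{Multipliers of the $\mathcal H^p$ scale of a complete Pick space}

\begin{abstract}
Let $\mathcal M$ be a complete Pick space and let $\mathcal H^p$ be the scale of function spaces obtained by complex interpolation between the weak product $\mathcal M\odot\mathcal M$ and its anti-dual $\mathcal D$. We show that $\mathcal H^p$ has the same multipliers as $\mathcal M$ for $1\le p\le 2$, with comparable norms, which answers a question of Aleman, Hartz, McCarthy and Richter. The main step is that the couples $(\mathcal M,\operatorname{Mult}(\mathcal M))$ and $(\mathcal M,\mathcal D)$ have the same real interpolation spaces. It is proved by cutting functions into dyadic pieces with multipliers built from Sarason functions. We also determine the multipliers of the real interpolation spaces between $\mathcal M\odot\mathcal M$ and $\mathcal D$.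
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The scale $\mathcal H^p$}

Let $\mathcal M$ be a reproducing kernel Hilbert space of functions on a set $X$, with kernel $k$. We write $k_x(y)=k(y,x)$, so that $f(x)=\langle f,k_x\rangle$ for $f\in\mathcal M$; inner products are linear in the first variable, and $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ without subscript refer to $\mathcal M$. A \emph{multiplier} of $\mathcal M$ is a function $\varphi$ on $X$ with $\varphi f\in\mathcal M$ for all $f\in\mathcal M$. The operator $M_\varphi f=\varphi f$ is then bounded by the closed graph theorem. The multipliers form a Banach algebra $\operatorname{Mult}(\mathcal M)$, abbreviated $\operatorname{Mult}$, under the norm $\|\varphi\|_\infty:=\|M_\varphi\|_{B(\mathcal M)}$. This symbol always means the multiplier norm, not the supremum norm. We assume: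
\begin{itemize}
\item[(A)] $\operatorname{Mult}(\mathcal M)$ is contained in $\mathcal M$ and dense in it.
\end{itemize}

The model is the Hardy space $H^2(\mathbb D)$, whose multiplier algebra is $H^\infty(\mathbb D)$. It lies in the middle of the scale $H^p(\mathbb D)$, and the end $p=1$ can be described in terms of $H^2(\mathbb D)$ alone: the functions in $H^1(\mathbb D)$ are the products of two functions in $H^2(\mathbb D)$. For general $\mathcal M$ the products need not form a vector space, and one takes sums. The \emph{weak product} is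
\[
\mathcal M\odot\mathcal M=\Big\{\sum_{n=1}^\infty f_ng_n:\ f_n,g_n\in\mathcal M,\ \sum_n\|f_n\|\,\|g_n\|<\infty\Big\},
\]
and $\|h\|_1$ is the infimum of $\sum_n\|f_n\|\|g_n\|$ over all representations $h=\sum_nf_ng_n$. This is a Banach space of functions on $X$. By (A), $1\in\mathcal M$, so $f=f\cdot1$ shows that $\mathcal M\subset\mathcal M\odot\mathcal M$ continuously. The inclusion is dense: if $u\in\operatorname{Mult}$, then $ug\in\mathcal M$ and $\|fg-ug\|_1\le\|f-u\|\|g\|$.

The other end of the scale is the dual space. For a Banach space $B$ let $B^\dagger$ be its anti-dual, the space of bounded conjugate-linear functionals. A functional $L\in(\mathcal M\odot\mathcal M)^\dagger$ restricts to a bounded functional on $\mathcal M$, so there is a unique $d\in\mathcal M$ with $L(h)=\langle d,h\rangle$ for $h\in\mathcal M$; in particular $d(x)=L(k_x)$. The map $L\mapsto d$ is linear and injective, and it identifies $(\mathcal M\odot\mathcal M)^\dagger$ isometrically with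
\[
\mathcal D=\{d\in\mathcal M:\|d\|_{\mathcal D}<\infty\},\qquad \|d\|_{\mathcal D}=\sup\{|\langle d,h\rangle|:h\in\mathcal M,\ \|h\|_1\le1\}.
\]
For the Hardy space, $\mathcal D=\mathrm{BMOA}$. Since $\mathcal D\subset\mathcal M\subset\mathcal M\odot\mathcal M$, the pair $(\mathcal M\odot\mathcal M,\mathcal D)$ is a compatible couple of Banach function spaces on $X$. For $0\le\theta\le1$ and $p=1/(1-\theta)$ define, by the complex method of interpolation (recalled in Section~\ref{sec:interp}),
\[
\mathcal H^p=[\mathcal M\odot\mathcal M,\mathcal D]_{[\theta]} .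
\]
This is the scale of \cite{AHMR}. It has $\mathcal H^1=\mathcal M\odot\mathcal M$ and midpoint $\mathcal H^2=\mathcal M$, and we use the latter identity as a given property of the scale. From now on we write $\mathcal H^1$ for the weak product. For a space $Y$ of functions on $X$, $\operatorname{Mult}(Y)$ is the set of functions $\varphi$ with $\varphi Y\subset Y$.

\subsection{The question and the results}

The space $\mathcal M$ is a (normalized) \emph{complete Pick space} if
\[
k(x,y)=\frac1{1-\langle b(x),b(y)\rangle}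
\]
for a map $b$ from $X$ into the open unit ball of a Hilbert space $E$, with $b(x_0)=0$ for some $x_0\in X$. The Hardy space is the case $X=\mathbb D$, $b(x)=x$, $x_0=0$. By a theorem of Clou\^atre and Hartz, $\operatorname{Mult}(\mathcal H^1)=\operatorname{Mult}(\mathcal M)$ for complete Pick spaces, so the spaces $\mathcal H^1$ and $\mathcal H^2$ have the same multipliers. Aleman, Hartz, McCarthy and Richter \cite{AHMR} ask what the multipliers of $\mathcal H^p$ are, when they are the same as those of $\mathcal M$, and in particular whether $\operatorname{Mult}(\mathcal H^p)=\operatorname{Mult}(\mathcal M)$ for complete Pick spaces and $1\le p\le2$. The answer to the last question is yes.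

Throughout the rest of the paper $\mathcal M$ is a normalized complete Pick space satisfying \textup{(A)}. The spaces $\mathcal H^2$ and $\mathcal M$ both embed continuously in $\mathcal H^1$, so their norms are equivalent by the closed graph theorem. Fix $c_0\ge1$ such that $\|T\|_{B(\mathcal H^2)}\le c_0\|T\|_{B(\mathcal M)}$ and $\|T\|_{B(\mathcal M)}\le c_0\|T\|_{B(\mathcal H^2)}$ for all $T$; if the identification is isometric, $c_0=1$. The norm $\|\varphi\|_{\operatorname{Mult}(\mathcal H^p)}$ is the operator norm of $M_\varphi$ on $\mathcal H^p$.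

\begin{theorem}\label{thm:main}
For $1\le p\le2$ we have $\operatorname{Mult}(\mathcal H^p)=\operatorname{Mult}(\mathcal M)$, and
\[
c_0^{-1}\|\varphi\|_{\operatorname{Mult}(\mathcal H^p)}\le\|\varphi\|_{\operatorname{Mult}(\mathcal M)}\le c_0C_p\|\varphi\|_{\operatorname{Mult}(\mathcal H^p)},
\]
where $C_p$ depends only on $p$.
\end{theorem}

The main tool concerns the real method of interpolation $(\cdot,\cdot)_{\eta,r}$.

\begin{theorem}\label{thm:real}
For $0<\eta<1$ and $1\le r\le\infty$,
\[
(\mathcal M,\operatorname{Mult}(\mathcal M))_{\eta,r}=(\mathcal M,\mathcal D)_{\eta,r},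
\]
and the constants in the equivalence of norms depend only on $\eta$ and $r$.
\end{theorem}

The same method gives information beyond $p=2$. The next theorem is not needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:ext}
\begin{itemize}
\item[(a)] For $1<p<\infty$ and $1\le r\le\infty$, the space $\mathcal H^{p,r}:=(\mathcal H^1,\mathcal D)_{1-1/p,\,r}$ has multiplier algebra exactly $\operatorname{Mult}(\mathcal M)$.
\item[(b)] For $2<q<\infty$, $\operatorname{Mult}(\mathcal H^q)\subset\operatorname{Mult}(\mathcal M)$.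
\item[(c)] The range $p<\infty$ in \textup{(a)} cannot be extended to $p=\infty$, that is, to the space $\mathcal D$.
\end{itemize}
\end{theorem}

The inclusion $\operatorname{Mult}(\mathcal M)\subset\operatorname{Mult}(\mathcal H^q)$ for the complex interpolation spaces with $2<q<\infty$ is not settled here.

\subsection{The difficulty and the approach}\label{sec:approach}

The classical spaces suggest the answer. If $\varphi$ multiplies $H^p(\mathbb D)$ with norm $N$, then $\|\varphi^n\|_{H^p}\le N^n$, so $\|\varphi\|_{H^{np}}\le N$ for all $n$ and $\sup|\varphi|\le N$; all $H^p(\mathbb D)$ have the multiplier algebra $H^\infty(\mathbb D)$. For a general complete Pick space this argument still bounds $\sup|\varphi|$, but the supremum does not control the multiplier norm. Restrict the kernel $(1-x\bar y)^{-1}$ to $X=\{0,r\}$, $0<r<1$, and let $\varphi(0)=0$, $\varphi(r)=1$. By the criterion \eqref{eq:crit} below, $\|\varphi\|_\infty\le c$ if and only if the matrix with rows $(c^2,\ c^2)$ and $(c^2,\ (c^2-1)/(1-r^2))$ is positive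 semidefinite, which means $c\ge1/r$.

One inclusion in Theorem~\ref{thm:main} is plain interpolation: a multiplier of $\mathcal M$ acts on $\mathcal H^1$ and on $\mathcal H^2$, hence in between. The other inclusion goes against the direction of interpolation, since a bound at one point of the scale has to be moved to another point. The device is the following. Place the spaces on the interval $[0,1]$ by their parameter $\theta$: $\mathcal H^1$ at $0$, $\mathcal H^p$ at $1-1/p$, $\mathcal M$ at $\frac12$, $\mathcal D$ at $1$. Suppose that $\varphi$ is already known to be a multiplier of $\mathcal M$, of norm $\Lambda<\infty$, and that it has norm $N$ on $\mathcal H^p$, $p<2$. Suppose also that there is a space $Z$ \emph{to the right of} $\frac12$ on which every multiplier of $\mathcal M$ acts boundedly. Then $\mathcal M$ lies between $\mathcal H^p$ and $Z$, and interpolation gives $\Lambda\le CN^{1-\alpha}\Lambda^\alpha$ for some $\alpha<1$. Dividing by $\Lambda^\alpha$ yields $\Lambda\le C'N$.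

Two things are missing: the space $Z$, and a way to remove the assumption $\Lambda<\infty$. The obvious candidate $Z=\mathcal D$ fails. Dualizing the action of $\varphi$ on $\mathcal H^1$ gives $\langle d,\varphi h\rangle=\langle M_\varphi^*d,h\rangle$, so it is $M_\varphi^*$, not $M_\varphi$, that acts on $\mathcal D$; and already for the Hardy space not every multiplier of $\mathcal M$ multiplies $\mathcal D$ (this is the proof of Theorem~\ref{thm:ext}(c)). On the algebra $\operatorname{Mult}$, however, multipliers act for trivial reasons, and Theorem~\ref{thm:real} says that replacing $\mathcal D$ by $\operatorname{Mult}$ does not change the real interpolation spaces. So $Z=(\mathcal M,\operatorname{Mult})_{1/2,2}$, which sits at $\theta=\frac34$, will do. Both Theorem~\ref{thm:real} and the removal of the assumption $\Lambda<\infty$ rest on a family of multipliers $S_t$, $t>0$, that replace the truncation of a function at a given height. Section~\ref{sec:model} shows them in the Hardy space.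

\section{Preliminaries}\label{sec:prelim}

\subsection{Kernels and multipliers}

A function $Q$ on $X\times X$ is a \emph{positive kernel}, written $Q\ge0$, if $\sum_{x,y}c_y\overline{c_x}\,Q(x,y)\ge0$ for all finitely supported families $(c_x)$. Pointwise limits of positive kernels are positive, and so are pointwise products (the Schur product theorem). For a multiplier $\varphi$ one has $M_\varphi^*k_x=\overline{\varphi(x)}k_x$, which gives $|\varphi(x)|\le\|\varphi\|_\infty$ and the standard criterion: for a function $\varphi$ on $X$,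
\begin{equation}\label{eq:crit}
\varphi\in\operatorname{Mult}\text{ and }\|\varphi\|_\infty\le c\iff\big(c^2-\varphi(x)\overline{\varphi(y)}\big)k(x,y)\ge0 .
\end{equation}
(The right side says that $k_x\mapsto\overline{\varphi(x)}k_x$ extends to an operator of norm at most $c$, whose adjoint is $M_\varphi$.)

The normalization $b(x_0)=0$ gives $1=k_{x_0}$, $\|1\|=1$ and $\langle f,1\rangle=f(x_0)$. Hence, for $u\in\operatorname{Mult}$, $f\in\mathcal M$, $d\in\mathcal D$,
\begin{equation}\label{eq:basic}
\|u\|\le\|u\|_\infty,\qquad\|f\|_1\le\|f\|,\qquad\|d\|\le\|d\|_{\mathcal D},\qquad|\langle f,d\rangle|\le\|f\|_1\|d\|_{\mathcal D}.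
\end{equation}
Since $\mathcal D=(\mathcal H^1)^\dagger$, the Hahn--Banach theorem gives
\begin{equation}\label{eq:norming}
\|f\|_1=\sup\{|\langle f,d\rangle|:d\in\mathcal D,\ \|d\|_{\mathcal D}\le1\}\qquad(f\in\mathcal M).
\end{equation}
From $|f(x)g(x)|\le k(x,x)\|f\|\|g\|$ we get $|h(x)|\le k(x,x)\|h\|_1$ for $h\in\mathcal H^1$. So $\langle k_x,h\rangle=\overline{h(x)}$ is bounded in the norm $\|\cdot\|_1$, that is, $k_x\in\mathcal D$. In particular $1\in\mathcal D$, and $\mathcal D$ is dense in $\mathcal M$, hence in $\mathcal H^1$.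

Let $Y$ be a Banach space with $\mathcal D\subset Y\subset\mathcal H^1$ continuously, for instance $\mathcal H^p$ or $\mathcal H^{p,r}$. Point evaluations are continuous on $Y$, so $M_\varphi$ is bounded on $Y$ for $\varphi\in\operatorname{Mult}(Y)$ by the closed graph theorem, and $\varphi=\varphi\cdot1\in Y\subset\mathcal H^1$. If $b(x)=b(y)$, then $k_x=k_y$, so all functions in $\mathcal H^1$, and with them all multipliers of such $Y$, agree at $x$ and $y$. Identifying such points changes nothing, so \emph{we assume that $b$ is injective}.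

The special form of $k$ enters through one contraction. Let $\bar E$ be the conjugate Hilbert space of $E$, with elements $\bar e$ and $\langle\bar e,\bar e'\rangle=\langle e',e\rangle$.

\begin{lemma}\label{lem:row}
There is a contraction $\Gamma:\mathcal M\otimes\bar E\to\mathcal M$ with $\Gamma(f\otimes\bar e)=\langle b(\cdot),e\rangle f$. The function $\beta_y=\langle b(\cdot),b(y)\rangle$ is a multiplier of norm at most $\|b(y)\|<1$, and $k_y=(1-\beta_y)^{-1}\in\operatorname{Mult}$. On a finite set $F\subset X$, every function is the restriction of a function in $\mathcal M$.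
\end{lemma}

\begin{proof}
We have $\langle k_y\otimes\overline{b(y)},k_x\otimes\overline{b(x)}\rangle=\langle b(x),b(y)\rangle k(x,y)=k(x,y)-1$, hence $\|\sum c_xk_x\otimes\overline{b(x)}\|^2=\|\sum c_xk_x\|^2-|\sum c_x|^2$. So $k_x\mapsto k_x\otimes\overline{b(x)}$ extends to a contraction. Its adjoint $\Gamma$ satisfies $\Gamma(f\otimes\bar e)(x)=\langle f\otimes\bar e,k_x\otimes\overline{b(x)}\rangle=f(x)\langle b(x),e\rangle$. Thus $\langle b(\cdot),e\rangle$ is a multiplier of norm at most $\|e\|$, and $k_y=\sum_{j\ge0}\beta_y^j$ converges in $\operatorname{Mult}$. If $x_1,\dots,x_n$ are distinct, choose $e$ outside the finitely many hyperplanes orthogonal to the vectors $b(x_i)-b(x_j)\ne0$. The numbers $\langle b(x_i),e\rangle$ are then distinct, and polynomials in $\langle b(\cdot),e\rangle$, which lie in $\operatorname{Mult}\subset\mathcal M$, take arbitrary values at the $x_i$.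
\end{proof}

Since $1\in\mathcal M$ and the kernel functions are multipliers with dense span, (A) is no restriction for a normalized complete Pick space.

\subsection{Finite subsets and the column-row property}

We will divide by functions that are not known to be multipliers. This is harmless on finite sets. For finite $F\subset X$ let $\mathcal M_F=\{f|_F:f\in\mathcal M\}$ with the quotient norm $\|\cdot\|_F$. Its kernel is $k|_{F\times F}$, it consists of all functions on $F$ by Lemma~\ref{lem:row}, every element extends to an element of $\mathcal M$ of the same norm, and $\|f|_{F}\|_{F}$ increases with $F$. We regard $\mathcal M\otimes\ell^2$ as the space of sequences $(h_n)$ in $\mathcal M$ with $\sum\|h_n\|^2<\infty$, or of the corresponding functions $X\to\ell^2$.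

\begin{lemma}\label{lem:R}
Let $h:X\to\ell^2$. If $h|_F$ has norm at most $c$ in $\mathcal M_F\otimes\ell^2$ for every finite $F$, then $h\in\mathcal M\otimes\ell^2$ with norm at most $c$.
\end{lemma}

\begin{proof}
For finite $F$ and $e_x\in\ell^2$, the vector $\sum_{x\in F}k_x\otimes e_x$ and its restriction to $F$ have the same norm, so $|\sum_{x\in F}\langle h(x),e_x\rangle|\le c\|\sum_{x\in F}k_x\otimes e_x\|$. Hence $\sum k_x\otimes e_x\mapsto\sum\langle h(x),e_x\rangle$ extends to a conjugate-linear functional of norm at most $c$ on $\mathcal M\otimes\ell^2$, and the vector representing it is $h$.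
\end{proof}

A sequence $(\psi_n)$ of multipliers can act as a column $v\mapsto(\psi_nv)_n$ or as a row $(g_n)\mapsto\sum\psi_ng_n$. We use the following theorem of Hartz.

\begin{theorem}[column-row property \cite{Hartz}]\label{thm:CR}
If $\sum_n\|\psi_nv\|^2\le\|v\|^2$ for all $v\in\mathcal M$, then $\|\sum_n\psi_ng_n\|^2\le\sum_n\|g_n\|^2$ whenever $g_n\in\mathcal M$.
\end{theorem}

It is enough to know this for the finite-dimensional normalized complete Pick spaces $\mathcal M_F$ with $x_0\in F$. Indeed, the hypothesis passes to $\mathcal M_F$ by extending $v\in\mathcal M_F$ with equal norm. So finite sums satisfy $\|(\sum\psi_ng_n)|_F\|_F^2\le\sum\|g_n\|^2$ for these $F$, hence for all finite $F$, and Lemma~\ref{lem:R} gives the bound in $\mathcal M$. Applied to the tails, the bound shows that the series converges in $\mathcal M$ when $\sum\|g_n\|^2<\infty$.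

\subsection{The norm dual to the multiplier norm}

The space $\mathcal D$ consists of the elements of $\mathcal M$ that pair boundedly with the norm $\|\cdot\|_1$. We need a norm that plays the same role for $\operatorname{Mult}$. For $a\in\mathcal M$ put
\[
\|a\|_*=\sup\{|\langle a,u\rangle|:u\in\operatorname{Mult},\ \|u\|_\infty\le1\}.
\]
Then $\|a\|_*\le\|a\|$ by \eqref{eq:basic}, and $\|\cdot\|_*$ is a norm by (A). For example, $\|k_x\|_*=\sup|u(x)|=1$.

\begin{lemma}\label{lem:predual}
\begin{itemize}
\item[(a)] If $a\in\mathcal M$ and $\|a\|_*<1$, there are $f_n,g_n\in\mathcal M$ with $\|f_n\|=\|g_n\|$, $\sum\|f_n\|\|g_n\|<1$ and $a(x)=\sum_n\langle g_n,k_xf_n\rangle$ for all $x\in X$.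
\item[(b)] If $f\in\mathcal M$ and $|\langle f,a\rangle|\le\mu\|a\|_*$ for all $a\in\mathcal M$, then $f\in\operatorname{Mult}$ and $\|f\|_\infty\le\mu$.
\end{itemize}
\end{lemma}

\begin{proof}
Recall that $B(\mathcal M)$ is the dual of the trace class, and that a weak*-closed subspace of a dual space is isometrically the dual of the quotient of the predual by its preannihilator. The space $\{M_u:u\in\operatorname{Mult}\}$ is closed in the weak operator topology: if $M_{u_i}\to T$, then $(Tf)(x)=\lim u_i(x)f(x)$, so $u:=T1$ satisfies $u(x)=\lim u_i(x)$ and $T=M_u$. It is therefore weak*-closed, and $\operatorname{Mult}=(\operatorname{Mult}_*)^*$, where $\operatorname{Mult}_*$ is the quotient of the trace class by the preannihilator. For $a\in\mathcal M$ the functional $\omega_a(u)=\langle u,a\rangle=\langle M_u1,a\rangle$ comes from a rank-one operator, so $\omega_a\in\operatorname{Mult}_*$, and its norm is $\|a\|_*$.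

(a) The class $\omega_a$ contains a trace class operator of trace norm less than $1$. Its singular value decomposition gives $f_n,g_n$ as required with $\langle u,a\rangle=\sum\langle uf_n,g_n\rangle$ for $u\in\operatorname{Mult}$. Take $u=k_x$ and conjugate.

(b) The map $a\mapsto\omega_a$ is a conjugate-linear isometry of $(\mathcal M,\|\cdot\|_*)$ into $\operatorname{Mult}_*$, so $\omega_a\mapsto\langle f,a\rangle$ is a linear functional of norm at most $\mu$ on its range. By Hahn--Banach it is given by some $v\in\operatorname{Mult}$ with $\|v\|_\infty\le\mu$. Thus $\langle f,a\rangle=\omega_a(v)=\langle v,a\rangle$ for all $a$, and $f=v$.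
\end{proof}

\subsection{Interpolation spaces}\label{sec:interp}

We follow \cite{BL}. A \emph{compatible couple} $(B_0,B_1)$ consists of two Banach spaces continuously embedded in one Hausdorff topological vector space. For $s>0$,
\[
K(s,f)=\inf_{f=f_0+f_1}\big(\|f_0\|_{B_0}+s\|f_1\|_{B_1}\big),\qquad J(s,f)=\max\big(\|f\|_{B_0},s\|f\|_{B_1}\big)
\]
are norms on $B_0+B_1$ and $B_0\cap B_1$; we write $K(s,f;B_0,B_1)$ when the couple must be named. For $0<\theta<1$ and $1\le r\le\infty$, the \emph{real} space $(B_0,B_1)_{\theta,r}$ is the Banach space of $f\in B_0+B_1$ for which $\|f\|_{\theta,r}$, the norm of $s^{-\theta}K(s,f)$ in $L^r((0,\infty),ds/s)$, is finite. For $0\le\theta\le1$, the \emph{complex} space $[B_0,B_1]_{[\theta]}$ consists of the values $\Psi(\theta)$, where $\Psi$ is a bounded continuous function from the strip $0\le\operatorname{Re}z\le1$ to $B_0+B_1$, holomorphic inside, such that $\tau\mapsto\Psi(j+i\tau)$ is continuous into $B_j$ and tends to $0$ at infinity ($j=0,1$). The norm is the infimum of $\max_j\sup_\tau\|\Psi(j+i\tau)\|_{B_j}$.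 For $\theta=j\in\{0,1\}$ one obtains the closure of $B_0\cap B_1$ in $B_j$.

\begin{itemize}
\item[(I1)] \emph{Operators.} If a linear map $T$ sends $B_j$ to $B_j'$ with norm $N_j$, then it has norm at most $N_0^{1-\theta}N_1^\theta$ between the real spaces with parameters $(\theta,r)$, and between the complex spaces with parameter $\theta$.
\item[(I2)] \emph{$J$-method} \cite[3.3.1]{BL}. Every $f\in(B_0,B_1)_{\theta,r}$ is a sum $f=\sum_{n\in\mathbb Z}f_n$, convergent in $B_0+B_1$, with $f_n\in B_0\cap B_1$ and $\|(2^{-n\theta}J(2^n,f_n))_n\|_{\ell^r}\le C_{\theta,r}\|f\|_{\theta,r}$.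
\item[(I3)] \emph{Classes.} Let $0\le\theta\le1$. A Banach space $Y$ with $B_0\cap B_1\subset Y\subset B_0+B_1$ is \emph{of class $\mathcal C(\theta)$}, with constant $C$, if for all $s>0$
\[
K(s,f)\le Cs^\theta\|f\|_Y\ \ (f\in Y),\qquad\|f\|_Y\le Cs^{-\theta}J(s,f)\ \ (f\in B_0\cap B_1).
\]
This is the precise meaning of ``$Y$ sits at the position $\theta$.'' The space $B_j$ is of class $\mathcal C(j)$ with constant $1$. The space $(B_0,B_1)_{\theta,r}$ is of class $\mathcal C(\theta)$ with a constant depending only on $\theta,r$, because $K(\cdot,f)$ is increasing and $K(s',f)\le\min(1,s'/s)J(s,f)$. The space $[B_0,B_1]_{[\theta]}$ is of class $\mathcal C(\theta)$ \cite[4.7.1]{BL}, with constant $1$: apply (I1) to a functional that norms $f$ for $K(s,\cdot)$, and to the map $\lambda\mapsto\lambda f$ on $\mathbb C$.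
\item[(I4)] \emph{Real reiteration} \cite[3.5.3]{BL}. If $Y_0,Y_1$ are Banach spaces of classes $\mathcal C(\theta_0)$, $\mathcal C(\theta_1)$ with $0\le\theta_j\le1$, $\theta_0\ne\theta_1$, then $(Y_0,Y_1)_{\eta,r}=(B_0,B_1)_{\theta,r}$ for $\theta=(1-\eta)\theta_0+\eta\theta_1$, $0<\eta<1$, $1\le r\le\infty$. The constants depend only on $\theta_0,\theta_1,\eta,r$ and the class constants.
\item[(I5)] \emph{Duality} \cite[3.7.1]{BL}. If $B_0\cap B_1$ is dense in $B_0$ and in $B_1$ and $r<\infty$, then $(B_0,B_1)_{\theta,r}^\dagger=(B_0^\dagger,B_1^\dagger)_{\theta,r'}$, with $1/r+1/r'=1$ and constants depending only on $\theta,r$; all spaces are regarded as subspaces of $(B_0\cap B_1)^\dagger$ by restriction.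
\item[(I6)] \emph{Complex reiteration} \cite[4.6.1]{BL}. If $Y_j=[B_0,B_1]_{[\theta_j]}$, $0\le\theta_j\le1$, and $B_0\cap B_1$ is dense in $B_0$, $B_1$ and $Y_0\cap Y_1$, then $[Y_0,Y_1]_{[\eta]}=[B_0,B_1]_{[\theta]}$ with equal norms, $\theta=(1-\eta)\theta_0+\eta\theta_1$.
\end{itemize}

The feature of (I4) that we exploit is that only the classes of $Y_0$ and $Y_1$ matter, so a complex space can be interpolated against a real one.

\section{The idea in the Hardy space}\label{sec:model}

Let $\mathcal M=H^2(\mathbb D)$, with normalized arc length $dm$ on the circle. On a measure space one computes $K$-functionals by truncation, $f=f\,1_{\{|f|\le\lambda\}}+f\,1_{\{|f|>\lambda\}}$. Characteristic functions destroy analyticity, so we look for bounded analytic substitutes.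

\subsection*{An analytic cutoff}
Let $\|f\|=1$ and
\[
G(x)=\langle f,k_xf\rangle=\int\frac{|f(\zeta)|^2}{1-x\bar\zeta}\,dm(\zeta).
\]
Since $2(1-x\bar\zeta)^{-1}-1=(\zeta+x)/(\zeta-x)$, the function $2\operatorname{Re}G-1$ is the Poisson integral of $|f|^2$. So $G(0)=1$, $\operatorname{Re}G\ge\frac12$, and $\operatorname{Re}G=\frac12(1+|f|^2)$ almost everywhere on the circle: $G$ is an analytic function that is large where $|f|^2$ is large. For $t>0$ put
\[
S_t=\frac1{1+tG},\qquad W_t=1-S_t=\frac{tG}{1+tG}.
\]
Both are bounded by $1$. On the circle $|S_t|^{-1}\ge1+\frac t2|f|^2\ge(2t)^{1/2}|f|$, so $fS_t$ is bounded by $(2t)^{-1/2}$. Thus $S_t$ replaces the characteristic function of $\{|f|^2\le1/t\}$. The complement of this set has measure at most $t$ by Chebyshev's inequality, and $W_t$ is correspondingly small in $H^2(\mathbb D)$: from $\operatorname{Re}(1/S_t)\ge1+\frac t2$ we get $\operatorname{Re}S_t\ge(1+\frac t2)|S_t|^2$, and since $S_t(0)=1/(1+t)$,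
\[
\|W_t\|^2=1-2\operatorname{Re}S_t(0)+\|S_t\|^2\le1-\frac2{1+t}+\frac2{(1+t)(2+t)}=\frac t{t+2}.
\]

\subsection*{A dyadic decomposition}
The spaces $\operatorname{Mult}$ and $\mathcal D$ are dual to the norms $\|\cdot\|_*$ and $\|\cdot\|_1$, so Theorem~\ref{thm:real} is a comparison of these norms. We test it on $k_r(z)=(1-rz)^{-1}$, $0<r<1$, which has $\|k_r\|_*=1$ and $\|k_r\|^2=(1-r^2)^{-1}$. By the Cauchy--Schwarz inequality $\|\cdot\|_1$ dominates the $L^1$ norm on the circle, and $|1-re^{i\vartheta}|\le1-r+|\vartheta|$, so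
\[
\|k_r\|_1\ge\frac1\pi\int_0^\pi\frac{d\vartheta}{1-r+\vartheta}\ge\frac1\pi\log\frac1{1-r}.
\]
The two norms are not equivalent. The cutoffs show that the logarithm is the whole loss. For $f=k_r/\|k_r\|$ we have $G(x)=\overline{\langle k_xk_r,k_r\rangle}/\|k_r\|^2=\overline{k_x(r)}=k_r(x)$. Hence $k_rS_t=(t+1-rz)^{-1}$, which is $k_r$ with its peak flattened at height about $1/t$, and $\|k_rS_t\|^2=((1+t)^2-r^2)^{-1}\le1/(2t)$. Since $S_t-S_{2t}=S_{2t}W_t$, we have, with $t_i=2^it_0$,
\[
k_r=k_rW_{t_0}+\sum_{i<n}(k_rS_{2t_i})\,W_{t_i}+k_rS_{t_n}.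
\]
Take $t_0=\|k_r\|^{-2}$ and $n$ minimal with $t_n\ge1$. Each term is a product of two functions in $\mathcal M$ whose norms balance: the first has $\|\cdot\|_1\le\|k_r\|(t_0/2)^{1/2}=2^{-1/2}$, each middle term has $\|\cdot\|_1\le(4t_i)^{-1/2}(t_i/2)^{1/2}=8^{-1/2}$, and the last has $\|\cdot\|_1\le\|\cdot\|\le2^{-1/2}$. There are $n\le1+2\log_2\|k_r\|$ middle terms. So $\|k_r\|_1$ exceeds $\|k_r\|_*$ by a factor of order $\log\|k_r\|$, which is smaller than every power $\|k_r\|^{2\kappa}$. A loss of this size disappears after interpolation with $\mathcal M$. The general proof follows this computation, with the boundary replaced by operator inequalities.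

\section{Sarason functions and cutoffs}\label{sec:sarason}

We return to a general complete Pick space. A \emph{unit column} is a sequence $(f_n)$ in $\mathcal M$ with $\sum\|f_n\|^2=1$. Its \emph{Sarason function} is
\[
G(x)=\sum_n\langle f_n,k_xf_n\rangle ,
\]
which makes sense because $k_x\in\operatorname{Mult}$. In the Hardy space the inequality $|f|^2\le2\operatorname{Re}G-1$ on the circle can be written as $|f/G|^2+|1-1/G|^2\le1$, which says that the column with entries $f/G$ and $1-1/G$ is a contractive multiplier. In this form it survives.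

\begin{lemma}\label{lem:sarason}
Let $(f_n)$ be a unit column with Sarason function $G$. Then $\operatorname{Re}G\ge\frac12$. The functions $\chi=1-1/G$ and $\psi_n=f_n/G$ satisfy $\chi(x_0)=0$ and
\begin{equation}\label{eq:column}
\sum_n\|\psi_nv\|^2+\|\chi v\|^2\le\|v\|^2\qquad(v\in\mathcal M).
\end{equation}
\end{lemma}

\begin{proof}
Put $P(x,y)=\sum_n\langle k_yf_n,k_xf_n\rangle$. For any $g_y\in\mathcal M$ and scalars $c_y$, Lemma~\ref{lem:row} gives $\|\sum c_y\beta_yg_y\|^2\le\|\sum c_yg_y\otimes\overline{b(y)}\|^2$; that is, the kernel $\langle b(x),b(y)\rangle\langle g_y,g_x\rangle-\langle\beta_yg_y,\beta_xg_x\rangle$ is positive. Take $g_y=k_yf_n$, so that $\beta_yg_y=k_yf_n-f_n$, and sum over $n$. Since $\sum_n\langle k_yf_n-f_n,k_xf_n-f_n\rangle=P(x,y)-\overline{G(y)}-G(x)+1$, we obtain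
\[
Q(x,y):=-\big(1-\langle b(x),b(y)\rangle\big)P(x,y)+G(x)+\overline{G(y)}-1\ \ge0 .
\]
Multiplying by $k$ and using the Schur product theorem,
\begin{equation}\label{eq:GP}
\big(G(x)+\overline{G(y)}-1\big)k(x,y)-P(x,y)=Q(x,y)k(x,y)\ \ge0 .
\end{equation}
The diagonal gives $(2\operatorname{Re}G(x)-1)k(x,x)\ge P(x,x)\ge0$. Also $G(x_0)=\sum\|f_n\|^2=1$, so $\chi(x_0)=0$.

The function $G$ need not be a multiplier, so we read \eqref{eq:GP} on a finite set $F$. Let $w=\sum_{y\in F}c_yk_y$; its restriction is an arbitrary element of $\mathcal M_F$. Then $\langle Gw,w\rangle_F=\sum c_y\overline{c_x}G(x)k(x,y)$, and \eqref{eq:GP} gives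
\[
2\operatorname{Re}\langle Gw,w\rangle_F-\|w\|_F^2\ge\sum c_y\overline{c_x}P(x,y)=\sum_n\|f_nw\|^2\ge\sum_n\|f_nw\|_F^2 .
\]
Given $v\in\mathcal M_F$, take $w=v/G$ on $F$, which is allowed because $\mathcal M_F$ contains all functions on $F$. Then $f_nw=\psi_nv$ and $v-w=\chi v$ on $F$, and the left side equals $2\operatorname{Re}\langle v,w\rangle_F-\|w\|_F^2=\|v\|_F^2-\|\chi v\|_F^2$. So \eqref{eq:column} holds in every $\mathcal M_F$, and Lemma~\ref{lem:R}, applied to $h=(\chi v,\psi_1v,\psi_2v,\dots)$, gives it in $\mathcal M$.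
\end{proof}

Because $G$ may be unbounded, we express the cutoffs through the contractive multiplier $\chi$. For any $\chi\in\operatorname{Mult}$ with $\|\chi\|_\infty\le1$ and $\chi(x_0)=0$, let $T=M_\chi$, $A=1-\chi$, and for $t>0$
\[
W_t=\frac t{t+A},\qquad S_t=\frac A{t+A}=1-W_t .
\]
If $\chi$ comes from a unit column, then $A=1/G$ and these are the functions of Section~\ref{sec:model}; we call them the \emph{cutoffs of the column}. For $q$ holomorphic near $\overline{\mathbb D}$, the power series of $q$ gives $q(T)=M_{q(\chi)}$, where $q(\chi)=q\circ\chi$. We use two classical facts about a contraction $T$: von Neumann's inequality $\|q(T)\|\le\sup_{\mathbb D}|q|$, and Sz.-Nagy's theorem that there is a unitary $U$ on a larger Hilbert space with $T^n=P_{\mathcal M}U^n|_{\mathcal M}$ for $n\ge0$.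

\begin{lemma}\label{lem:cutoff}
\begin{itemize}
\item[(a)] For $q$ holomorphic near $\overline{\mathbb D}$, $\|q(\chi)\|\le\|q\|_{H^2(\mathbb D)}$ and $\|q(\chi)\|_\infty\le\sup_{\mathbb D}|q|$.
\item[(b)] $\|W_t\|_\infty\le1$, $\|S_t\|_\infty\le1$, $\|W_t\|\le(t/2)^{1/2}$, $\|(t+A)^{-1}\|\le(2t)^{-1/2}$, and $S_t-S_{2t}=S_{2t}W_t$.
\item[(c)] If $S_t$ is the cutoff of a unit column $(f_n)$, then for $v,g_n\in\mathcal M$
\[
\sum_n\|f_nS_tv\|^2\le\frac2t\|v\|^2,\qquad\Big\|\sum_nf_nS_tg_n\Big\|^2\le\frac2t\sum_n\|g_n\|^2 .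
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $n\ge0$, $\langle U^n1,1\rangle=\langle\chi^n,1\rangle=\chi(x_0)^n$, which is $0$ for $n\ge1$. So $(U^n1)_{n\ge0}$ is orthonormal, and $\|q(\chi)\|=\|q(T)1\|\le\|q(U)1\|=\|q\|_{H^2(\mathbb D)}$. The second claim is von Neumann's inequality.

(b) For $|z|\le1$ we have $\operatorname{Re}(1-z)\ge0$, hence
\begin{equation}\label{eq:disc}
|t+1-z|\ge\max(t,|1-z|).
\end{equation}
This gives the multiplier bounds. Next, $\|(t+1-z)^{-1}\|_{H^2(\mathbb D)}^2=\sum_{n\ge0}(1+t)^{-2n-2}=1/(t(t+2))\le1/(2t)$, and $W_t=t(t+A)^{-1}$. Finally, $S_t-S_{2t}=W_{2t}-W_t=tA/((2t+A)(t+A))$.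

(c) Since $\psi_n=f_nA$, we have $f_nS_tv=\psi_ny$ with $y=(t+A)^{-1}v=W_tv/t$, and $\|y\|\le\|v\|/t$. By \eqref{eq:column},
\[
\sum_n\|\psi_ny\|^2\le\|y\|^2-\|y-Ay\|^2=2\operatorname{Re}\langle Ay,y\rangle-\|Ay\|^2\le2\operatorname{Re}\langle(t+A)y,y\rangle=2\operatorname{Re}\langle v,y\rangle\le\frac2t\|v\|^2 .
\]
The row estimate follows from Theorem~\ref{thm:CR}.
\end{proof}

The condition $\chi(x_0)=0$ is what makes $W_t$ small in $\mathcal M$; for $\chi=1$ one would have $W_t=1$. The row estimate in (c) is the only place where the column-row property is invoked. It lets the cutoffs act on the weak product, whose elements are a row times a column.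

\begin{lemma}\label{lem:balance}
If $h\in\mathcal H^1$, $h\ne0$ and $\|h\|_1<c'$, then $h=c\sum f_ng_n$ with unit columns $(f_n)$, $(g_n)$ and $0<c<c'$.
\end{lemma}

\begin{proof}
Write $h=\sum\tilde f_n\tilde g_n$ with $\pi_n=\|\tilde f_n\|\|\tilde g_n\|>0$ and $c=\sum\pi_n<c'$. Put $f_n=(\pi_n/c)^{1/2}\tilde f_n/\|\tilde f_n\|$ and $g_n=(\pi_n/c)^{1/2}\tilde g_n/\|\tilde g_n\|$.
\end{proof}

The first application removes the a priori assumption of Section~\ref{sec:approach}: every function in $\mathcal H^1$ becomes a multiplier after it is cut off.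

\begin{lemma}\label{lem:approx}
Let $\varphi\in\mathcal H^1$. There are $w_t\in\operatorname{Mult}$, $t>0$, with $\|w_t\|_\infty\le1$ and $\varphi_t:=\varphi w_t\in\operatorname{Mult}$, such that $w_t\to1$ pointwise as $t\to0$. If $\|\varphi_t\|_\infty\le\Lambda$ for all $t$, then $\varphi\in\operatorname{Mult}$ and $\|\varphi\|_\infty\le\Lambda$.
\end{lemma}

\begin{proof}
If $\varphi=0$ take $w_t=1$. Otherwise write $\varphi=c\sum f_ng_n$ as in Lemma~\ref{lem:balance}, let $S_t$ and $S_t'$ be the cutoffs of $(f_n)$ and $(g_n)$, and put $w_t=S_tS_t'$. For $v\in\mathcal M$, the row estimate for $(f_n)$ and the column estimate for $(g_n)$ give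
\[
\|\varphi_tv\|^2=c^2\Big\|\sum_nf_nS_t\,(g_nS_t'v)\Big\|^2\le c^2\,\frac2t\sum_n\|g_nS_t'v\|^2\le\Big(\frac{2c}t\Big)^2\|v\|^2 .
\]
Since $A(x)=1/G(x)\ne0$, we have $S_t(x)\to1$ as $t\to0$, and the same holds for $S_t'$. So the positivity of $(\Lambda^2-\varphi_t(x)\overline{\varphi_t(y)})k(x,y)$ passes to the limit, and \eqref{eq:crit} applies.
\end{proof}

\section{Two pairing estimates}\label{sec:pairing}

The inequalities $|\langle h,d\rangle|\le\|h\|_1\|d\|_{\mathcal D}$ and $|\langle a,u\rangle|\le\|a\|_*\|u\|_\infty$ hold by definition. Theorem~\ref{thm:real} needs the crossed pairings, $\|\cdot\|_*$ against $\|\cdot\|_{\mathcal D}$ and $\|\cdot\|_1$ against $\|\cdot\|_\infty$. We prove them with the loss of an arbitrarily small power of the norms in $\mathcal M$.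

\subsection{Pairing with $\mathcal D$}

\begin{proposition}\label{prop:D}
For $0<\kappa<\frac12$ there is $C_\kappa$ such that for all $a\in\mathcal M$ and $d\in\mathcal D$,
\[
|\langle a,d\rangle|\le C_\kappa\big(\|a\|_*\|d\|_{\mathcal D}\big)^{1-2\kappa}\big(\|a\|\,\|d\|\big)^{2\kappa}.
\]
\end{proposition}

In Section~\ref{sec:model} the function $a=k_r$ was itself a Sarason function. In general, Lemma~\ref{lem:predual}(a) and polarization write $a$ as a combination of four Sarason functions, and the product of their four cutoffs flattens all of them at once.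

\begin{proof}
Let $a,d\ne0$. Both sides are homogeneous of degree one in $a$ and in $d$, so we may assume $\|d\|_{\mathcal D}=1$ and $\frac12\le\|a\|_*<1$. Put $m=\|d\|$, $\rho=\|a\|$. It suffices to show $|\langle a,d\rangle|\le C(m\rho)^{2\kappa}$. If $m\rho\le1$, then $|\langle a,d\rangle|\le m\rho\le(m\rho)^{2\kappa}$. Let $m\rho>1$.

Take $f_n,g_n$ from Lemma~\ref{lem:predual}(a). The form $(g,f)\mapsto\langle g,k_xf\rangle$ is sesquilinear, so with $e_n^j=g_n+i^jf_n$ and $m_j=\sum_n\|e_n^j\|^2$,
\[
a(x)=\frac14\sum_{j=0}^3i^j\sum_n\langle e_n^j,k_xe_n^j\rangle=\frac14\sum_{j=0}^3i^jm_jG_j(x),\qquad\sum_{j=0}^3m_j=4\sum_n\big(\|f_n\|^2+\|g_n\|^2\big)\le8 .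
\]
Here $G_j=1/A_j$, $A_j=1-\chi_j$, is the Sarason function of the unit column $(m_j^{-1/2}e_n^j)_n$ if $m_j>0$; if $m_j=0$ we put $\chi_j=0$ and $G_j=A_j=1$. Let $S_t^{(j)},W_t^{(j)}$ be formed from $\chi_j$, and let $\mathbf S_t=\prod_{j=0}^3S_t^{(j)}$. We use Lemma~\ref{lem:cutoff}(b) three times.

(i) \emph{If $\Pi$ is a product over $j=0,\dots,3$ whose $j$-th factor is $S_t^{(j)}$ or $S_{2t}^{(j)}$, then $\|a\Pi\|\le(2/t)^{1/2}$.} Indeed, $G_jS_\tau^{(j)}=(\tau+A_j)^{-1}$ has norm at most $(2t)^{-1/2}$ in $\mathcal M$ for $\tau\in\{t,2t\}$, and the other three factors are contractive multipliers. So $\|a\Pi\|\le\frac14\sum_jm_j(2t)^{-1/2}\le2(2t)^{-1/2}$.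

(ii) \emph{$\|1-\mathbf S_t\|\le3t^{1/2}$.} Telescoping gives $1-\mathbf S_t=\sum_jW_t^{(j)}\prod_{l<j}S_t^{(l)}$, whose norm is at most $4(t/2)^{1/2}$.

(iii) \emph{$\|a(\mathbf S_t-\mathbf S_{2t})\|_1\le4$.} Changing one factor at a time and using $S_t^{(j)}-S_{2t}^{(j)}=S_{2t}^{(j)}W_t^{(j)}$, we get $\mathbf S_t-\mathbf S_{2t}=\sum_j\Pi_jW_t^{(j)}$ with $\Pi_j=\prod_{l\le j}S_{2t}^{(l)}\prod_{l>j}S_t^{(l)}$. By (i), $\|a\Pi_jW_t^{(j)}\|_1\le\|a\Pi_j\|\|W_t^{(j)}\|\le(2/t)^{1/2}(t/2)^{1/2}=1$.

Let $t_0=\rho^{-2}<m^2$, $t_l=2^lt_0$, and let $n$ be minimal with $t_n\ge m^2$, so that $n\le1+2\log_2(m\rho)$. Write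
\[
a=a(1-\mathbf S_{t_0})+\sum_{l<n}a(\mathbf S_{t_l}-\mathbf S_{t_{l+1}})+a\mathbf S_{t_n},
\]
with all terms in $\mathcal M$. Pair all terms but the last with $d$ by \eqref{eq:basic}, and the last by the Cauchy--Schwarz inequality:
\[
|\langle a,d\rangle|\le\rho\cdot3t_0^{1/2}+4n+(2/t_n)^{1/2}m\le3+4n+2\le9+8\log_2(m\rho)\le C(m\rho)^{2\kappa}.\qedhere
\]
\end{proof}

\subsection{Fractional powers of accretive operators}

In the Hardy space the second pairing is free, since $|\langle h,u\rangle|\le\|h\|_{L^1}\sup|u|$. In general we decompose $h$ dyadically and meet the terms $\langle hS_{2t}W_t,u\rangle=\langle hS_{2t},M_{W_t}^*u\rangle$. The first factor has norm of order $t^{-1/2}$. For the second we know $\|M_{W_t}u\|\le\|u\|_\infty(t/2)^{1/2}$, but we need the \emph{adjoint}. For a normal operator $R$ one has $\|R^*x\|=\|Rx\|$, and in the Hardy space $M_W^*u$ is the projection of $\overline Wu$, so $\|M_W^*u\|\le\|Wu\|$. Neither is available here. What we have is that $M_{W_t}$ is accretive, and for accretive operators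 such a comparison holds for powers of order less than $\frac12$.

Let $R$ be a bounded operator on a Hilbert space with $\operatorname{Re}R:=\frac12(R+R^*)\ge\delta>0$. Its spectrum is a compact subset of $\{\operatorname{Re}z\ge\delta\}$. The powers $R^\zeta$, $\zeta\in\mathbb C$, are defined by the Riesz--Dunford calculus with the principal branch, and $R^{*\zeta}$ means $(R^*)^\zeta$. The map $\zeta\mapsto R^\zeta$ is entire, $R^\zeta R^{\zeta'}=R^{\zeta+\zeta'}$, and $(R^\zeta)^*=R^{*\bar\zeta}$. We also use the composition rule $g(q(T))=(g\circ q)(T)$ of this calculus.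

\begin{lemma}[Kato]\label{lem:kato}
If $\operatorname{Re}R\ge\delta>0$ and $0<\sigma<\frac12$, then for all $x$
\[
\|R^{*\sigma}x\|\le c_\sigma\|R^\sigma x\|,\qquad c_\sigma=\frac{1+\tan(\pi\sigma/2)}{1-\tan(\pi\sigma/2)} .
\]
\end{lemma}

\begin{proof}
\emph{Step 1: for each $s\in[-1,1]$ there is $c>0$ with $\operatorname{Re}R^s\ge c$.} This holds for $s=0$ and $s=1$. Let $0<s<1$. For $\operatorname{Re}z>0$,
\[
z^s=\frac{\sin\pi s}\pi\int_0^\infty\lambda^{s-1}\frac z{z+\lambda}\,d\lambda .
\]
For $z>0$ this is the integral $\int_0^\infty\mu^{s-1}(1+\mu)^{-1}d\mu=\pi/\sin\pi s$ after the substitution $\lambda=z\mu$, and both sides are holomorphic, since $|z/(z+\lambda)|\le\min(1,|z|/\lambda)$ makes the convergence absolute and locally uniform. Inserting the formula in the Cauchy integral for $R^s$ and using Fubini's theorem, we may replace $z$ by $R$. With $y=(R+\lambda)^{-1}x$,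
\[
\operatorname{Re}\langle R(R+\lambda)^{-1}x,x\rangle=\operatorname{Re}\langle Ry,(R+\lambda)y\rangle\ge\|Ry\|^2\ge(1+\lambda\|R^{-1}\|)^{-2}\|x\|^2,
\]
because $x=(1+\lambda R^{-1})Ry$. Integration gives the claim. For $s<0$ apply this to $R^{-1}$: with $x=Ry$, $\operatorname{Re}\langle R^{-1}x,x\rangle=\operatorname{Re}\langle y,Ry\rangle\ge\delta\|R\|^{-2}\|x\|^2$, and $R^s=(R^{-1})^{-s}$.

\emph{Step 2: Schwarz's lemma.} Put $\Sigma_\zeta=\frac12(R^\zeta+R^{*\zeta})$ and $\Delta_\zeta=\frac1{2i}(R^\zeta-R^{*\zeta})$. Then $\Sigma_\zeta^*=\Sigma_{\bar\zeta}$ and $\Delta_\zeta^*=\Delta_{\bar\zeta}$. In $\Sigma_{\bar\zeta}\Sigma_\zeta-\Delta_{\bar\zeta}\Delta_\zeta$ the mixed terms $R^{\bar\zeta}R^{*\zeta}$ and $R^{*\bar\zeta}R^\zeta$ cancel, so for $|\operatorname{Re}\zeta|\le\frac12$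
\[
\Sigma_\zeta^*\Sigma_\zeta-\Delta_\zeta^*\Delta_\zeta=\tfrac12\big(R^{2\operatorname{Re}\zeta}+R^{*\,2\operatorname{Re}\zeta}\big)=\operatorname{Re}R^{2\operatorname{Re}\zeta}\ge c>0 .
\]
Thus $\Sigma_\zeta$ and $\Sigma_\zeta^*=\Sigma_{\bar\zeta}$ are bounded below, so $\Sigma_\zeta$ is invertible, and $\Phi(\zeta)=\Delta_\zeta\Sigma_\zeta^{-1}$ is holomorphic and contractive in the strip $|\operatorname{Re}\zeta|<\frac12$, with $\Phi(0)=0$. The function $\tan(\pi\zeta/2)$ maps this strip conformally onto $\mathbb D$ and fixes $0$. Schwarz's lemma for $\langle\Phi(\cdot)x,y\rangle$ gives $\|\Phi(\sigma)\|\le\tau:=\tan(\pi\sigma/2)<1$, that is, $\|\Delta_\sigma x\|\le\tau\|\Sigma_\sigma x\|$. Since $R^\sigma=\Sigma_\sigma+i\Delta_\sigma$ and $R^{*\sigma}=\Sigma_\sigma-i\Delta_\sigma$, we get $\|R^{*\sigma}x\|\le(1+\tau)\|\Sigma_\sigma x\|$ and $\|R^\sigma x\|\ge(1-\tau)\|\Sigma_\sigma x\|$.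
\end{proof}

\begin{lemma}\label{lem:adjoint}
Let $\chi$ and $W_t$ be as in Lemma~\ref{lem:cutoff}, let $0<\sigma<\frac12$, and let $u\in\operatorname{Mult}$ with $\|u\|_\infty=1$, $m=\|u\|$. Then for all $t>0$
\[
\|M_{W_t}^*u\|\le C\,(t/m^2)^\sigma m,\qquad C=c_\sigma\big(1+(1-2\sigma)^{-1/2}\big).
\]
\end{lemma}

\begin{proof}
Let $R=M_{W_t}=t(t+M_A)^{-1}$. Since $T$ is a contraction, $\operatorname{Re}M_A\ge0$ and $\|M_A\|\le2$. With $y=(t+M_A)^{-1}x$ we get $\operatorname{Re}\langle Rx,x\rangle=t\operatorname{Re}\langle y,(t+M_A)y\rangle\ge t^2\|y\|^2\ge t^2(t+2)^{-2}\|x\|^2$, so Lemma~\ref{lem:kato} applies. Moreover $R=q_t(T)$ with $q_t(z)=t/(t+1-z)$, which is holomorphic with positive real part in $|z|<1+t$. By the composition rule, $R^\gamma=q_t^\gamma(T)$ is multiplication by $W_t^\gamma:=q_t^\gamma(\chi)$ for $\gamma>0$, and $\|R^\gamma\|\le1$ by von Neumann's inequality. Hence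
\[
\|R^*u\|=\|(R^{1-\sigma})^*R^{*\sigma}u\|\le\|R^{*\sigma}u\|\le c_\sigma\|W_t^\sigma u\|.
\]
The bound $\|W_t^\sigma u\|\le\|W_t^\sigma\|$, of order $t^\sigma$, would not see that $m$ may be much smaller than $\|u\|_\infty=1$. We therefore split at the scale $s=m^2$: $W_t^\sigma u=W_t^\sigma S_su+W_t^\sigma W_su$.

For the first term we use the multiplier norm of the cutoff. With $\varrho=|1-z|$, \eqref{eq:disc} bounds the function $q_t^\sigma(1-q_s)$ on $\mathbb D$ by $t^\sigma\varrho^{1-\sigma}/\max(s,\varrho)$. This is at most $(t/s)^\sigma$, both for $\varrho\le s$ (where $\varrho^{1-\sigma}/s\le s^{-\sigma}$) and for $\varrho\ge s$ (where $\varrho^{-\sigma}\le s^{-\sigma}$). So $\|W_t^\sigma S_su\|\le(t/s)^\sigma m$.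

For the second term we use the multiplier norm of $u$: $\|W_t^\sigma W_su\|\le\|W_t^\sigma W_s\|\le\|q_t^\sigma q_s\|_{H^2(\mathbb D)}$. On the circle $|q_t^\sigma q_s|^2\le t^{2\sigma}\varrho^{-2\sigma}\min(1,s^2/\varrho^2)$, which decreases in $\varrho$, and $\varrho=|1-e^{i\vartheta}|\ge\xi:=2|\vartheta|/\pi$ for $|\vartheta|\le\pi$. Therefore
\[
\|q_t^\sigma q_s\|_{H^2(\mathbb D)}^2\le\frac{t^{2\sigma}}2\int_0^\infty\xi^{-2\sigma}\min(1,s^2/\xi^2)\,d\xi=\frac{t^{2\sigma}s^{1-2\sigma}}2\Big(\frac1{1-2\sigma}+\frac1{1+2\sigma}\Big)\le\frac{t^{2\sigma}s^{1-2\sigma}}{1-2\sigma}.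
\]
With $s=m^2$ the square root of the right side is $(1-2\sigma)^{-1/2}(t/m^2)^\sigma m$.
\end{proof}

\subsection{Pairing with multipliers}

\begin{proposition}\label{prop:M}
For $0<\kappa<\frac12$ there is $C_\kappa$ such that for all $h\in\mathcal M$ and $u\in\operatorname{Mult}$,
\[
|\langle h,u\rangle|\le C_\kappa\big(\|h\|_1\|u\|_\infty\big)^{1-2\kappa}\big(\|h\|\,\|u\|\big)^{2\kappa}.
\]
\end{proposition}

\begin{proof}
Let $h,u\ne0$. By homogeneity assume $\|u\|_\infty=1$ and $\frac12\le\|h\|_1<1$, and put $m=\|u\|$, $\rho=\|h\|$. As before it suffices to show $|\langle h,u\rangle|\le C(m\rho)^{2\kappa}$, and the case $m\rho\le1$ is the Cauchy--Schwarz inequality. Let $m\rho>1$ and $\sigma=\frac12-\kappa$. Write $h=c\sum f_ng_n$ with unit columns and $c<1$ (Lemma~\ref{lem:balance}), and let $S_t,W_t$ be the cutoffs of $(f_n)$. The row estimate in Lemma~\ref{lem:cutoff}(c) gives $\|hS_t\|\le(2/t)^{1/2}$.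

Let $t_0=\rho^{-2}<m^2$, $t_l=2^lt_0$, and let $n$ be minimal with $t_n\ge m^2$. By Lemma~\ref{lem:cutoff}(b),
\[
h=hW_{t_0}+\sum_{l<n}hS_{2t_l}W_{t_l}+hS_{t_n}.
\]
With the constant $C$ of Lemma~\ref{lem:adjoint} and $1-2\sigma=2\kappa$,
\begin{align*}
|\langle hW_{t_0},u\rangle|&=|\langle h,M_{W_{t_0}}^*u\rangle|\le C\rho m(\rho m)^{-2\sigma}=C(m\rho)^{2\kappa},\\
|\langle hS_{2t_l}W_{t_l},u\rangle|&=|\langle hS_{2t_l},M_{W_{t_l}}^*u\rangle|\le t_l^{-1/2}\,C(t_l/m^2)^\sigma m=C(m^2/t_l)^\kappa=C2^{-l\kappa}(m\rho)^{2\kappa},\\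
|\langle hS_{t_n},u\rangle|&\le(2/t_n)^{1/2}m\le\sqrt2\le\sqrt2\,(m\rho)^{2\kappa}.
\end{align*}
The middle terms form a geometric series, and the sum is at most $C_\kappa(m\rho)^{2\kappa}$.
\end{proof}

The constant of Lemma~\ref{lem:adjoint} tends to infinity as $\sigma\to\frac12$, so this proof yields a power loss where the proof of Proposition~\ref{prop:D} yields a logarithm. For interpolation a power is enough.

\section{Real interpolation spaces}\label{sec:real}

\subsection{Proof of Theorem~\ref{thm:real}}

Both couples have sum $\mathcal M$. The passage from pairing estimates to $K$-functionals is the Hahn--Banach theorem.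

\begin{lemma}\label{lem:split}
Let $\|\cdot\|'$ be a norm on $\mathcal M$ with $\|\cdot\|'\le\|\cdot\|$. Let $f\in\mathcal M$, $s,\lambda>0$, and suppose that $|\langle f,h\rangle|\le\lambda\max(\|h\|,s^{-1}\|h\|')$ for all $h\in\mathcal M$. Then $f=f_0+f_1$ with $f_0,f_1\in\mathcal M$ and $\|f_0\|+s\mu\le\lambda$, where $\mu=\sup\{|\langle f_1,h\rangle|:\|h\|'\le1\}$.
\end{lemma}

\begin{proof}
Give $\mathcal M\times\mathcal M$ the norm $\max(\|h\|,s^{-1}\|h'\|')$. The functional $(h,h)\mapsto\langle f,h\rangle$ on the diagonal extends to a conjugate-linear functional $\ell_0(h)+\ell_1(h')$ of norm at most $\lambda$. The unit ball is the product of $\{\|h\|\le1\}$ and $\{\|h'\|'\le s\}$, and the phases of $h,h'$ can be rotated independently, so this norm is $\|\ell_0\|+s\mu$, with $\mu$ the norm of $\ell_1$ for $\|\cdot\|'$. Both $\ell_j$ are bounded on $\mathcal M$, so $\ell_j=\langle f_j,\cdot\rangle$, and $f=f_0+f_1$.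
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:real}]
We claim that for $0<\eta<1$, $s>0$, $u\in\operatorname{Mult}$ and $d\in\mathcal D$,
\begin{equation}\label{eq:K}
K(s,u;\mathcal M,\mathcal D)\le C_\eta s^\eta\|u\|^{1-\eta}\|u\|_\infty^\eta,\qquad K(s,d;\mathcal M,\operatorname{Mult})\le C_\eta s^\eta\|d\|^{1-\eta}\|d\|_{\mathcal D}^\eta .
\end{equation}
Let $u,d\ne0$. Proposition~\ref{prop:M} with $1-2\kappa=\eta$ gives, for $h\in\mathcal M$,
\[
|\langle u,h\rangle|\le\lambda\,(s^{-1}\|h\|_1)^\eta\|h\|^{1-\eta}\le\lambda\max(\|h\|,s^{-1}\|h\|_1),\qquad\lambda=Cs^\eta\|u\|^{1-\eta}\|u\|_\infty^\eta .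
\]
In Lemma~\ref{lem:split} with $\|\cdot\|'=\|\cdot\|_1$, the number $\mu$ is $\|f_1\|_{\mathcal D}$ by definition, which gives the first estimate. Proposition~\ref{prop:D} gives $|\langle d,a\rangle|\le\lambda\max(\|a\|,s^{-1}\|a\|_*)$ with $\lambda=Cs^\eta\|d\|^{1-\eta}\|d\|_{\mathcal D}^\eta$. In Lemma~\ref{lem:split} with $\|\cdot\|'=\|\cdot\|_*$ we have $f_1\in\operatorname{Mult}$ and $\|f_1\|_\infty\le\mu$ by Lemma~\ref{lem:predual}(b), which gives the second.

Let $f\in(\mathcal M,\operatorname{Mult})_{\eta,1}$ and write $f=\sum u_n$ in $\mathcal M$ with $u_n\in\operatorname{Mult}$ as in (I2). The norm $K(s,\cdot\,;\mathcal M,\mathcal D)$ is dominated by $\|\cdot\|$, so it is subadditive over this series, and \eqref{eq:K} gives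
\[
\sup_ss^{-\eta}K(s,f;\mathcal M,\mathcal D)\le C_\eta\sum_n\|u_n\|^{1-\eta}\|u_n\|_\infty^\eta\le C_\eta\sum_n2^{-n\eta}\max(\|u_n\|,2^n\|u_n\|_\infty).
\]
Hence $(\mathcal M,\operatorname{Mult})_{\eta,1}\subset(\mathcal M,\mathcal D)_{\eta,\infty}$. Exchanging the roles of $\operatorname{Mult}$ and $\mathcal D$ and using the second estimate in \eqref{eq:K}, we get $(\mathcal M,\mathcal D)_{\eta,1}\subset(\mathcal M,\operatorname{Mult})_{\eta,\infty}$.

These inclusions lose in the second parameter, but they hold for every $\eta$, and reiteration recovers the loss. Put $\eta_0=\eta/2$, $\eta_1=(1+\eta)/2$, and $\eta=(1-\nu)\eta_0+\nu\eta_1$. By (I4), (I1) applied to the inclusion map, and (I4) again,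
\begin{align*}
(\mathcal M,\operatorname{Mult})_{\eta,r}&=\big((\mathcal M,\operatorname{Mult})_{\eta_0,1},(\mathcal M,\operatorname{Mult})_{\eta_1,1}\big)_{\nu,r}\\
&\subset\big((\mathcal M,\mathcal D)_{\eta_0,\infty},(\mathcal M,\mathcal D)_{\eta_1,\infty}\big)_{\nu,r}=(\mathcal M,\mathcal D)_{\eta,r}.
\end{align*}
The reverse inclusion follows by exchanging $\operatorname{Mult}$ and $\mathcal D$. All constants depend only on $\eta$ and $r$.
\end{proof}

\subsection{The real midpoint}

The argument of Section~\ref{sec:approach} interpolates by the real method and must land exactly on $\mathcal M$. The identity $\mathcal H^2=\mathcal M$ only says that $\mathcal M$ is of class $\mathcal C(\frac12)$, with a constant that may depend on $\mathcal M$. We need the following, whose proof uses only the duality between $\mathcal H^1$ and $\mathcal D$ and the density of $\mathcal D$.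

\begin{proposition}\label{prop:mid}
$(\mathcal H^1,\mathcal D)_{1/2,2}=\mathcal M$, with universal constants.
\end{proposition}

\begin{proof}
The basic observation is almost orthogonality. Let $d_n\in\mathcal D$, $n\in\mathbb Z$, satisfy $\|d_n\|_1\le2^{n/2}c_n$ and $\|d_n\|_{\mathcal D}\le2^{-n/2}c_n$ with $\sum c_n^2<\infty$. For $j\le n$, \eqref{eq:basic} gives $|\langle d_j,d_n\rangle|\le\|d_j\|_1\|d_n\|_{\mathcal D}\le2^{-(n-j)/2}c_jc_n$. For finite $I\subset\mathbb Z$, using $c_jc_n\le\frac12(c_j^2+c_n^2)$ and $\sum_{n\in\mathbb Z}2^{-|n|/2}=3+2\sqrt2<6$,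
\begin{equation}\label{eq:ao}
\Big\|\sum_{n\in I}d_n\Big\|^2\le\sum_{j,n\in I}2^{-|j-n|/2}c_jc_n\le6\sum_{n\in I}c_n^2 .
\end{equation}
So $\sum d_n$ converges in $\mathcal M$, with norm at most $(6\sum c_n^2)^{1/2}$.

Let $Y=(\mathcal H^1,\mathcal D)_{1/2,2}$. If $f\in Y$, then (I2) gives $f=\sum d_n$ in $\mathcal H^1$ with $d_n$ as above, $c_n=2^{-n/2}J(2^n,d_n)$ and $\sum c_n^2\le C\|f\|_Y^2$. The sum in $\mathcal M$ is also $f$, because $\mathcal M\subset\mathcal H^1$ continuously. Hence $\|f\|\le C\|f\|_Y$.

Conversely, let $f\in\mathcal D$, $f\ne0$, and choose $\ell\in Y^\dagger$ of norm $1$ with $\ell(f)=\|f\|_Y$. Here $\mathcal H^1\cap\mathcal D=\mathcal D$ isometrically, and $\mathcal D$ is dense in $\mathcal H^1$. By (I5), $Y^\dagger=((\mathcal H^1)^\dagger,\mathcal D^\dagger)_{1/2,2}$, where $(\mathcal H^1)^\dagger\subset\mathcal D^\dagger$ by restriction. By (I2), $\ell=\sum\ell_n$ in $\mathcal D^\dagger$ with $\ell_n\in(\mathcal H^1)^\dagger$, $\|\ell_n\|_{(\mathcal H^1)^\dagger}\le2^{n/2}c_n$, $\|\ell_n\|_{\mathcal D^\dagger}\le2^{-n/2}c_n$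 and $\sum c_n^2\le C$. Write $\ell_n=\langle d_n,\cdot\rangle$ with $d_n\in\mathcal D$. Then $\|d_n\|_{\mathcal D}=\|\ell_n\|_{(\mathcal H^1)^\dagger}$, and $\|d_n\|_1=\|\ell_n\|_{\mathcal D^\dagger}$ by \eqref{eq:norming}. So \eqref{eq:ao} applies to $(d_{-n})$, and $\sum d_n$ converges in $\mathcal M$ to some $g$ with $\|g\|\le C'$. Therefore $\|f\|_Y=\ell(f)=\sum\langle d_n,f\rangle=\langle g,f\rangle\le C'\|f\|$. If $f\in\mathcal M$ is the limit in $\mathcal M$ of a sequence in $\mathcal D$, this sequence is Cauchy in $Y$, and both limits agree in $\mathcal H^1$. So $f\in Y$ and $\|f\|_Y\le C'\|f\|$.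
\end{proof}

From now on classes refer to the couple $(\mathcal H^1,\mathcal D)$. The spaces $\mathcal H^1$, $\mathcal M$, $\mathcal D$ are of classes $\mathcal C(0)$, $\mathcal C(\frac12)$, $\mathcal C(1)$ with universal constants. Theorem~\ref{thm:real} and (I4) give
\begin{equation}\label{eq:Z}
Z:=(\mathcal M,\operatorname{Mult})_{1/2,2}=(\mathcal M,\mathcal D)_{1/2,2}=(\mathcal H^1,\mathcal D)_{3/4,2}
\end{equation}
with universal constants. We norm $Z$ by the first description. A multiplier $\varphi$ acts on $\mathcal M$ and on the algebra $\operatorname{Mult}$ with norm at most $\|\varphi\|_\infty$, hence on $Z$ with norm at most $\|\varphi\|_\infty$ by (I1). By the last description, $Z$ is of class $\mathcal C(\frac34)$.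

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

For $p=2$ the theorem is the definition of $c_0$, with $C_2=1$. Let $1\le p<2$ and $\theta=1-\frac1p\in[0,\frac12)$.

\subsection*{Step 1: $\|\varphi\|_{\operatorname{Mult}(\mathcal H^p)}\le c_0\|\varphi\|_\infty$ for $\varphi\in\operatorname{Mult}$}
The identity $\varphi\sum f_ng_n=\sum(\varphi f_n)g_n$ shows that $\varphi$ acts on $\mathcal H^1$ with norm at most $\|\varphi\|_\infty$; this settles $p=1$, with constant $1$. On $\mathcal H^2$ it acts with norm at most $c_0\|\varphi\|_\infty$. The space $\mathcal D$ is dense in $\mathcal D$, in $\mathcal H^1$ and in $\mathcal H^1\cap\mathcal H^2=\mathcal M$, so (I6) gives $\mathcal H^p=[\mathcal H^1,\mathcal H^2]_{[2\theta]}$ with equal norms, and (I1) gives the bound. This step needs $\mathcal H^p$ to lie between $\mathcal H^1$ and $\mathcal H^2$; it is the only place where $p\le2$ is essential.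

\subsection*{Step 2: $\|\varphi\|_\infty\le C_p\|\varphi\|_{\operatorname{Mult}(\mathcal H^p)}$ for $\varphi\in\operatorname{Mult}$}
Let $\Lambda=\|\varphi\|_\infty$ and $N=\|\varphi\|_{\operatorname{Mult}(\mathcal H^p)}$, which is finite by Step~1, and assume $\Lambda>0$. The space $\mathcal H^p$ is of class $\mathcal C(\theta)$ with constant $1$, and $Z$ is of class $\mathcal C(\frac34)$. Define $\alpha$ by $\frac12=(1-\alpha)\theta+\frac34\alpha$, that is, $\alpha=(4-2p)/(4-p)\in(0,1)$; for $p=1$ this is $\alpha=\frac23$. By (I4) and Proposition~\ref{prop:mid},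
\[
(\mathcal H^p,Z)_{\alpha,2}=(\mathcal H^1,\mathcal D)_{1/2,2}=\mathcal M ,
\]
with constants depending only on $p$. Since $M_\varphi$ has norm $N$ on $\mathcal H^p$ and at most $\Lambda$ on $Z$, (I1) gives $\Lambda\le CN^{1-\alpha}\Lambda^\alpha$. As $\Lambda<\infty$, we may divide by $\Lambda^\alpha$, and $\Lambda\le C_pN$ with $C_p=C^{1/(1-\alpha)}$.

\subsection*{Step 3: removing the assumption $\varphi\in\operatorname{Mult}$}
Let $\varphi\in\operatorname{Mult}(\mathcal H^p)$ with norm $N$. Then $\varphi\in\mathcal H^1$, and Lemma~\ref{lem:approx} gives $\varphi_t=\varphi w_t\in\operatorname{Mult}$. By Step~1 applied to $w_t$, $\|\varphi_t\|_{\operatorname{Mult}(\mathcal H^p)}\le c_0N$, and Step~2 gives $\|\varphi_t\|_\infty\le c_0C_pN$ for all $t>0$. By Lemma~\ref{lem:approx}, $\varphi\in\operatorname{Mult}$ and $\|\varphi\|_\infty\le c_0C_pN$. \qed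

\begin{remark}
The theorem of Clou\^atre and Hartz was not used. For $p=1$, Step~1 holds with constant $1$, so the argument gives $\|\varphi\|_{\operatorname{Mult}(\mathcal H^1)}\le\|\varphi\|_\infty\le C_1\|\varphi\|_{\operatorname{Mult}(\mathcal H^1)}$ and reproves that theorem up to a universal constant.
\end{remark}

\section{Beyond the midpoint: proof of Theorem~\ref{thm:ext}}\label{sec:ext}

For the real spaces, Theorem~\ref{thm:real} replaces Step~1 on the right half of the scale. Constants $C$ in this section depend only on $p,r$ or on $q$.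

\subsection*{Part (a)}
Put $\theta=1-1/p$, so that $\mathcal H^{p,r}$ is of class $\mathcal C(\theta)$.

\emph{Every $\varphi\in\operatorname{Mult}$ acts on $\mathcal H^{p,r}$ with norm at most $C\|\varphi\|_\infty$.} If $\theta<\frac12$, then $\mathcal H^{p,r}=(\mathcal H^1,\mathcal M)_{2\theta,r}$ by (I4). If $\theta>\frac12$, then $\mathcal H^{p,r}=(\mathcal M,\mathcal D)_{2\theta-1,r}=(\mathcal M,\operatorname{Mult})_{2\theta-1,r}$ by (I4) and Theorem~\ref{thm:real}. If $\theta=\frac12$, then $\mathcal H^{2,r}=(\mathcal H^{4/3,2},\mathcal H^{4,2})_{1/2,r}$, since these two spaces are of classes $\mathcal C(\frac14)$ and $\mathcal C(\frac34)$. In each case $\varphi$ acts on both spaces of the couple, and (I1) applies.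

\emph{Conversely}, let $\varphi\in\operatorname{Mult}(\mathcal H^{p,r})$ have norm $N$. Then $\varphi\in\mathcal H^1$. Take $\varphi_t=\varphi w_t\in\operatorname{Mult}$ from Lemma~\ref{lem:approx}. By what was just shown, $\|\varphi_t\|_{\operatorname{Mult}(\mathcal H^{p,r})}\le CN$. Let $\Lambda_t=\|\varphi_t\|_\infty<\infty$; recall that $M_{\varphi_t}$ has norm at most $\Lambda_t$ on $\mathcal H^1$ and on $Z$. By Lemma~\ref{lem:approx} it suffices to show $\Lambda_t\le C'N$ with $C'$ independent of $t$. We place $\mathcal M$ between $\mathcal H^{p,r}$ and a space on its other side.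
\begin{itemize}
\item If $p<2$, then $\mathcal M=(\mathcal H^{p,r},Z)_{\alpha,2}$ with $\alpha$ as in Step~2, so $\Lambda_t\le CN^{1-\alpha}\Lambda_t^\alpha$.
\item If $p>2$, then $\mathcal M=(\mathcal H^1,\mathcal H^{p,r})_{\alpha,2}$ with $\alpha=1/(2\theta)\in(0,1)$, so $\Lambda_t\le C\Lambda_t^{1-\alpha}N^\alpha$.
\item If $p=2$, then $\mathcal H^{2,r}$ and $\mathcal M$ are of the same class, so we first move to both sides. The operator $M_{\varphi_t}$ has norm at most $C(\Lambda_tN)^{1/2}$ on $(\mathcal H^1,\mathcal H^{2,r})_{1/2,2}=(\mathcal H^1,\mathcal D)_{1/4,2}$ and on $(\mathcal H^{2,r},Z)_{1/2,2}=(\mathcal H^1,\mathcal D)_{5/8,2}$. Since $\frac13\cdot\frac14+\frac23\cdot\frac58=\frac12$, the space $(\cdot,\cdot)_{2/3,2}$ between these two is $\mathcal M$, so $\Lambda_t\le C(\Lambda_tN)^{1/2}$.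
\end{itemize}
In each case $\Lambda_t$ appears on the right to a power less than $1$, and $\Lambda_t\le C'N$.

\subsection*{Part (b)}
Let $2<q<\infty$, $\theta=1-1/q$, and let $\varphi\in\operatorname{Mult}(\mathcal H^q)$ have norm $N$. Again $\varphi\in\mathcal H^1$, $\varphi_t=\varphi w_t\in\operatorname{Mult}$, and $\Lambda_t=\|\varphi_t\|_\infty<\infty$. The new difficulty is that we do not know that $w_t$ acts on $\mathcal H^q$. We enlarge the target instead. By (I3), $\mathcal H^q\subset\mathcal H^{q,\infty}$ contractively, and $w_t$ acts on $\mathcal H^{q,\infty}$ with norm at most $C$ by (a). So $M_{\varphi_t}:\mathcal H^q\to\mathcal H^{q,\infty}$ has norm at most $CN$, and $M_{\varphi_t}:\mathcal H^1\to\mathcal H^1$ has norm at most $\Lambda_t$. Both $\mathcal H^q$ and $\mathcal H^{q,\infty}$ are of class $\mathcal C(\theta)$, so with $\alpha=1/(2\theta)$, (I4) gives $(\mathcal H^1,\mathcal H^q)_{\alpha,2}=\mathcal M=(\mathcal H^1,\mathcal H^{q,\infty})_{\alpha,2}$. By (I1), $\Lambda_t\le C\Lambda_t^{1-\alpha}N^\alpha$,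 hence $\Lambda_t\le C'N$, and Lemma~\ref{lem:approx} gives $\varphi\in\operatorname{Mult}$.

\subsection*{Part (c)}
Let $\mathcal M=H^2(\mathbb D)$, so that $\operatorname{Mult}(\mathcal M)=H^\infty(\mathbb D)$ and $\mathcal D=\mathrm{BMOA}$. Not every function in $H^\infty(\mathbb D)$ multiplies $\mathrm{BMOA}$: multipliers must moreover satisfy a logarithmic mean oscillation condition \cite{Stegenga}. Hence the equality in (a) fails at $p=\infty$. \qed

\begin{remark}
For $2<q<\infty$, part (a) and the inclusion $\mathcal H^q\subset\mathcal H^{q,\infty}$ show that every multiplier of $\mathcal M$ maps $\mathcal H^q$ into $\mathcal H^{q,\infty}$. Theorem~\ref{thm:real} is a statement about the real method, and the argument above does not return from $\mathcal H^{q,\infty}$ to the complex space $\mathcal H^q$.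
\end{remark}

\begin{thebibliography}{9}

\bibitem{AHMR}
Alexandru Aleman, Michael Hartz, John E. McCarthy, Stefan Richter,
\emph{An $H^p$ scale for complete Pick spaces}, arXiv:2005.08909 (2020).

\bibitem{BL}
Bergh and L\"ofstr\"om, \emph{Interpolation Spaces}.

\bibitem{Hartz}
M. Hartz, \emph{Every complete Pick space satisfies the column-row property}, Acta Math. 231 (2023).

\bibitem{Stegenga}
D. Stegenga, \emph{Bounded Toeplitz operators on $H^1$ and applications of the duality between $H^1$ and the functions of bounded mean oscillation}, Amer. J. Math. 98 (1976).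

\end{thebibliography}
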